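
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}

\title{The order of growth of the constant in the\\ measure comparison problem for hyperplane sections}


\begin{abstract}
Let $C_n$ be the smallest constant such that, for every measure $\mu$ with continuous non-negative even
density and all origin-symmetric convex bodies $K,L\subset\mathbb R^n$, the inequalities
$\mu(K\cap\xi^\perp)\le\mu(L\cap\xi^\perp)$ for all central hyperplanes imply $\mu(K)\le C_n\,\mu(L)$.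
The known estimate is $C_n\le\sqrt n$. We prove that $C_n\ge\sqrt{n/(\pi e)}$, so $\sqrt n$ is the
correct order of growth. The lower bound compares a random point of the cube with a Gaussian vector
in which one random coordinate is replaced by a spike of size about $\sqrt n$. We also show that
$C_n$ is exactly the largest distance from an origin-symmetric convex body to the class of
intersection bodies, that $C_n<\sqrt n$ for every $n\ge2$, and that the analogous constant for
sections of codimension $k$ has order $n^{k/2}$, up to a factor $(2\pi e)^{k/2}$, when $k\le n/2$.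
\end{abstract}

\section{Introduction}

\subsection{The question}
Fix $n\ge2$. A \emph{body} is an origin-symmetric convex body in $\mathbb R^n$. Let $\mu$ be a measure
on $\mathbb R^n$ with a continuous, non-negative, even density $f$. For a subspace $H$ we write
$\mu(K\cap H)=\int_{K\cap H}f(x)\,dx$, the integral being taken with respect to Lebesgue measure on $H$.
For $\xi\in S^{n-1}$ let $\xi^\perp$ be the central hyperplane orthogonal to $\xi$.

Let $C_n$ be the smallest constant $C$ such that for all such $\mu$ and all bodies $K,L$,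
\begin{equation}\label{eq:problem}
\mu(K\cap\xi^\perp)\le\mu(L\cap\xi^\perp)\ \text{ for every }\xi\in S^{n-1}
\quad\Longrightarrow\quad \mu(K)\le C\,\mu(L).
\end{equation}
A smallest constant exists: the admissible constants form a closed set, as $\mu(L)<\infty$, and this set is
non-empty by the next estimate. Taking $K=L$ and $f\equiv1$ shows that $C_n\ge1$. Koldobsky and Zvavitch
proved that $C_n\le\sqrt n$ for every $n$. The problem of deciding whether this estimate is optimal is taken
from~\cite{KPZ}. We read it as the question about the order of growth (this formulation is ours): is there an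
absolute constant $c>0$ with $C_n\ge c\sqrt n$ for all $n\ge2$? The answer is yes. As an exact constant, on the
other hand, $\sqrt n$ is never attained.

It helps to see first why a constant is needed at all, and where $\sqrt n$ comes from. For $n=2$ no
constant is needed. The section of $K$ by the line through $\theta\in S^1$ has measure
$2\int_0^{\rho_K(\theta)}f(t\theta)\,dt$, where $\rho_K(\theta)=\max\{t:t\theta\in K\}$. So if
$\rho_K(\theta)>\rho_L(\theta)$, the hypothesis forces $f(t\theta)=0$ for
$\rho_L(\theta)\le t\le\rho_K(\theta)$. Hence $\mu(K\setminus L)=0$, and $C_2=1$.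

For $n\ge3$ two things change. The hypothesis only controls averages over the great subspheres
$S^{n-1}\cap\xi^\perp$. Moreover, in polar coordinates a hyperplane section weighs the point $t\theta$ with
$t^{n-2}$, while the measure weighs it with $t^{n-1}$. The missing factor $t$ equals $\rho_K(\theta)$ on
the boundary of $K$. If $K$ is a Euclidean ball, this factor is constant there and averaging over all $\xi$
gives $\mu(K)\le\mu(L)$. In general John's theorem puts $K$ between a ball and $\sqrt n$ times that
ball, after a linear change of variables, and one loses at most a factor $\sqrt n$ (Section~\ref{sec:upper}).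

The ball can be replaced by any \emph{intersection body} (defined in Section~\ref{sec:int}). Every ellipsoid
is an intersection body, and for $n\le4$ so is every body; then $C_n=1$. So one might guess that a better
comparison body improves $\sqrt n$ substantially in high dimensions as well. It does not.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every $n\ge2$,
\[
\sqrt{\frac{n}{\pi e}}\ \le\ C_n\ \le\ \sqrt n .
\]
\end{theorem}

Thus $C_n\ge c\sqrt n$ for all $n\ge 2$ with the absolute constant $c=1/\sqrt{\pi e}=0.342\ldots$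
For a body $K$ let $d(K)$ be the infimum of all $d\ge1$ for which there is an intersection body $D$ with
$D\subset K\subset dD$.

\begin{theorem}\label{thm:dist}
For every $n\ge2$:
\begin{enumerate}
\item[(i)] $C_n=\max_K d(K)$, the maximum being over all origin-symmetric convex bodies $K$ in $\mathbb R^n$;
\item[(ii)] $C_n<\sqrt n$;
\item[(iii)] $C_n=1$ if and only if $n\le4$.
\end{enumerate}
\end{theorem}

The order $\sqrt n$ of the maximum in (i) is already realized by the cube. More generally, let $B_p^n$ be the
unit ball of $\ell_p^n$, with $1/\infty=0$.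

\begin{theorem}\label{thm:lp}
For $n\ge2$ and $2\le p\le\infty$,
\[
\frac1{\sqrt{\pi e}}\,n^{\frac12-\frac1p}\ \le\ d(B_p^n)\ \le\ n^{\frac12-\frac1p}.
\]
\end{theorem}

The method works for lower-dimensional sections. For $1\le k\le n-1$ let $C_{n,k}$ be the smallest
constant such that $\mu(K\cap H)\le\mu(L\cap H)$ for all $(n-k)$-dimensional subspaces $H$ implies
$\mu(K)\le C_{n,k}\,\mu(L)$, with $\mu,K,L$ as before. Thus $C_n=C_{n,1}$, and again $C_{n,k}\ge1$.

\begin{theorem}\label{thm:codim}
For $1\le k\le n-1$,
\[
\Big(\frac{n-k}{\pi e}\Big)^{k/2}\le C_{n,k}\le n^{k/2}.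
\]
In particular $\sqrt{n/(2\pi e)}\le C_{n,k}^{1/k}\le\sqrt n$ for $1\le k\le n/2$.
\end{theorem}

These results give $1/\sqrt{\pi e}\le C_n/\sqrt n<1$. They determine neither the value of $C_n$ for
$n\ge5$ nor the asymptotic behavior of $C_n/\sqrt n$.

\subsection{Plan}
Section~\ref{sec:upper} proves the upper bounds by one short argument. Section~\ref{sec:red} reverses
it: concentrating $\mu$ in a thin shell around the boundary of $K$ turns the comparison of measures into an
inequality that is linear in $\rho_K^k$ and involves only functions on the sphere.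
Section~\ref{sec:spike} tests this inequality on the cube and shows that its constant must be large; this
proves Theorems~\ref{thm:main} and~\ref{thm:codim}. Section~\ref{sec:int} reads the linear inequality for
$k=1$ as a statement about intersection bodies and proves Theorems~\ref{thm:dist} and~\ref{thm:lp}.
Sections~\ref{sec:upper}--\ref{sec:spike} treat all codimensions at once, since this costs nothing; a reader
interested in hyperplanes may put $k=1$ throughout.

\subsection{Notation}
We write $S=S^{n-1}$, let $d\theta$ be the unnormalized surface measure on $S$ or on a great subsphere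
(counting measure on $S^0$), and let $C_e(S)$ be the space of even continuous functions on $S$. The
Euclidean norm and volumes are denoted by $|\cdot|$, and $B$ is the Euclidean unit ball. The norm with
unit ball $K$ is $\|\cdot\|_K$, and $\rho_K(\theta)=\|\theta\|_K^{-1}$ is the radial function. The letter
$H$ always denotes a subspace of dimension $n-k$, and for $g\in C_e(S)$
\[
R_kg(H)=\int_{S\cap H}g(\theta)\,d\theta,\qquad Rg(\xi)=R_1g(\xi^\perp).
\]
The operator $R$ is the spherical Radon transform. It maps $C_e(S)$ to itself. It is symmetric: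
$\int_S(Rg)h=\int_Sg\,Rh$, because both integrals equal $|S|\,|S^{n-2}|$ times the average of
$g(Ue_1)h(Ue_2)$ over $U\in O(n)$ with respect to the Haar probability measure. An inequality
$R_k\varphi\le0$ means $R_k\varphi(H)\le0$ for all $H$.

\section{The upper bounds}\label{sec:upper}

Let $f$ be the density of $\mu$. In polar coordinates in $H$ and in $\mathbb R^n$,
\begin{equation}\label{eq:polar}
\begin{gathered}
\mu(K\cap H)=R_kG_K(H),\qquad G_K(\theta)=\int_0^{\rho_K(\theta)}t^{n-k-1}f(t\theta)\,dt,\\
\mu(K)=\int_S\int_0^{\rho_K(\theta)}t^{n-1}f(t\theta)\,dt\,d\theta .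
\end{gathered}
\end{equation}
The hypothesis on sections says that $\varphi=G_K-G_L\in C_e(S)$ satisfies $R_k\varphi\le0$. To
conclude something about $\mu$ we must supply the missing factor $t^k$. We do so with a weight $w(\theta)$
against which the inequality $R_k\varphi\le0$ can be integrated, and which is close to $\rho_K^k$.

\begin{lemma}\label{lem:weight}
Let $w\in C_e(S)$ be positive and such that $\int_Sw\varphi\le0$ for every $\varphi\in C_e(S)$ with
$R_k\varphi\le0$; we call such a weight admissible. Let $K,L$ be bodies and $d$ a number with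
$w\le\rho_K^k\le d\,w$ on $S$. If $\mu(K\cap H)\le\mu(L\cap H)$ for all $H$, then $\mu(K)\le d\,\mu(L)$.
\end{lemma}

\begin{proof}
Let $\varphi=G_K-G_L$. Then $R_k\varphi\le0$, so $\int_Sw\varphi\le0$. On $\{\rho_K>\rho_L\}$,
\[
w\varphi\ \ge\ \frac1d\,\rho_K^k\int_{\rho_L}^{\rho_K}t^{n-k-1}f(t\theta)\,dt
\ \ge\ \frac1d\int_{\rho_L}^{\rho_K}t^{n-1}f(t\theta)\,dt,
\]
since $t\le\rho_K$ in the integral. On $\{\rho_K<\rho_L\}$, since now $t\ge\rho_K$,
\[
w|\varphi|\ \le\ \rho_K^k\int_{\rho_K}^{\rho_L}t^{n-k-1}f(t\theta)\,dt
\ \le\ \int_{\rho_K}^{\rho_L}t^{n-1}f(t\theta)\,dt .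
\]
Integrating and using $\int_Sw\varphi\le0$ we get $\frac1d\,\mu(K\setminus L)\le\mu(L\setminus K)$. Hence
$\mu(K)=\mu(K\cap L)+\mu(K\setminus L)\le\mu(K\cap L)+d\,\mu(L\setminus K)\le d\,\mu(L)$, as $d\ge1$.
\end{proof}

\begin{proof}[Proof of the upper bounds in Theorems~\ref{thm:main} and~\ref{thm:codim}]
The weight $w\equiv1$ is admissible. Indeed, the average of $R_k\varphi(UH_0)$
over $U\in O(n)$, for a fixed $H_0$, is $\frac{|S^{n-k-1}|}{|S|}\int_S\varphi$.

The problem is linearly invariant. For $T\in GL(n)$ replace $K,L,f$ by $TK,TL,f\circ T^{-1}$. The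
substitution $y=Tx$ multiplies the measures of $K$ and $L$ by $|\det T|$. It turns the section
inequality for $H$ into the one for $T^{-1}H$, both sides being multiplied by the Jacobian of
$T|_{T^{-1}H}$. By John's theorem we may choose $T$ with $B\subset TK\subset\sqrt nB$, so we may assume
$1\le\rho_K\le\sqrt n$. Lemma~\ref{lem:weight} with $w\equiv1$ and $d=n^{k/2}$ gives $C_{n,k}\le n^{k/2}$.
\end{proof}

\section{Reduction to an inequality on the sphere}\label{sec:red}

In the proof of Lemma~\ref{lem:weight} the only loss, apart from the choice of $w$, is the replacement of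
$t$ by $\rho_K$. There is almost no loss if $\mu$ lives in a thin shell around the boundary of $K$. This
suggests a converse: take $L$ to be a small perturbation of $K$ and put the mass of $\mu$ between the two
boundaries. On rays where $\rho_L<\rho_K$ the mass belongs to $K$, on rays where $\rho_L>\rho_K$ it belongs
to $L$, and the amount on each ray is at our disposal. The difficulty is that $L$ must be convex. We
therefore first take $K$ smooth with positive curvature, so that every small smooth perturbation of
$K$ is convex, and then approximate.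

\begin{lemma}\label{lem:red}
Let $K$ be a body, and let $g,h\in C_e(S)$ be non-negative with $R_kg\le R_kh$. Then
\[
\int_Sg\,\rho_K^k\ \le\ C_{n,k}\int_Sh\,\rho_K^k .
\]
\end{lemma}

\begin{proof}
Write $C=C_{n,k}$, which is finite by Section~\ref{sec:upper}.

\smallskip
\emph{Step 1: smooth $K$.} Assume that $\|\cdot\|_K^2$ is $C^\infty$ on $\mathbb R^n\setminus\{0\}$ with
positive definite Hessian there. Let $\varphi=g-h$, so $R_k\varphi\le0$.

We first make $\varphi$ smooth and separate its positive and negative parts. Fix $\eta>0$ and choose an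
even $\psi\in C^\infty(S)$ within $\eta$ of $\varphi-2\eta$, so that $\varphi-3\eta\le\psi\le\varphi-\eta$.
Put
\[
g'=(\psi-\eta)_+,\qquad h'=(-\psi-\eta)_+ .
\]
Then $g'-h'\le\psi+\eta$: the left side is $\psi-\eta$ where $\psi\ge\eta$, it is $0$ where
$|\psi|\le\eta$, and it is $\psi+\eta$ where $\psi\le-\eta$. Since $\psi+\eta\le\varphi$, we get
$R_k(g'-h')\le R_k\varphi\le0$, that is, $R_kg'\le R_kh'$.

Next we construct $L$. For small $\varepsilon>0$, with $\varepsilon\|\psi\|_\infty<1$, let
\[
\|x\|_L=\|x\|_K\,\bigl(1+\varepsilon\psi(x/|x|)\bigr),\qquad M=\|\cdot\|_L^2 .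
\]
The function $M$ is even, homogeneous of degree $2$ and smooth off $0$. Its Hessian is homogeneous of
degree $0$ and converges, uniformly on $S$, to that of $\|\cdot\|_K^2$ as $\varepsilon\to0$. So for small
$\varepsilon$ it is positive definite off $0$, and $M$ is convex along every line that misses $0$. Along a
line through $0$ it is a positive multiple of $t^2$. Hence $M$ is convex, $L=\{M\le1\}$ is a body, and
$\rho_L=\rho_K/(1+\varepsilon\psi)$. Thus $\rho_L<\rho_K$ where $\psi>0$ and $\rho_L>\rho_K$ where
$\psi<0$.

Finally we construct the density. On the compact set $\{|\psi|\ge\eta\}$ let $I_\theta$ be the closed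
interval with endpoints $\rho_K(\theta)$ and $\rho_L(\theta)$. Its length $\ell_\theta$ is bounded below there
by a positive constant. The tent function
\[
\kappa_\theta(t)=4\ell_\theta^{-2}\,\mathrm{dist}(t,\mathbb R\setminus I_\theta)
\]
is a continuous probability density supported in $I_\theta$ (a triangle with base $\ell_\theta$ and
height $2/\ell_\theta$). Put
\[
f(t\theta)=t^{-(n-k-1)}\,(|\psi(\theta)|-\eta)_+\,\kappa_\theta(t)\qquad(t>0,\ \theta\in S),
\]
understood as $0$ where $|\psi(\theta)|<\eta$. On $\{|\psi|\ge\eta\}$ the function $\kappa_\theta(t)$ is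
bounded and jointly continuous in $(\theta,t)$, and the factor $(|\psi|-\eta)_+$ vanishes where
$|\psi|=\eta$. So $f$ is continuous on $\mathbb R^n\setminus\{0\}$. It vanishes near $0$, and it is even and
non-negative. Let $\mu$ have density $f$. On a ray with $\psi(\theta)>\eta$ we have
$I_\theta=[\rho_L,\rho_K]$, so all of the mass lies in $K$ and none in the interior of $L$; if
$\psi(\theta)<-\eta$, the roles are exchanged. Hence, in the notation of \eqref{eq:polar}, $G_K=g'$ and
$G_L=h'$, and
\[
\mu(K\cap H)=R_kg'(H)\le R_kh'(H)=\mu(L\cap H)\quad\text{for all }H .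
\]
By the definition of $C$, $\mu(K)\le C\mu(L)$. Now
\[
\mu(K)=\int_Sg'(\theta)\int t^k\kappa_\theta(t)\,dt\,d\theta\ \ge\ \int_Sg'\rho_L^k
\ \ge\ \frac{\int_Sg'\rho_K^k}{(1+\varepsilon\|\psi\|_\infty)^k},
\]
since $t\ge\rho_L$ on $I_\theta$ where $g'>0$. Likewise $t\le\rho_L$ on $I_\theta$ where $h'>0$, so
\[
\mu(L)=\int_Sh'(\theta)\int t^k\kappa_\theta(t)\,dt\,d\theta\ \le\ \int_Sh'\rho_L^k
\ \le\ \frac{\int_Sh'\rho_K^k}{(1-\varepsilon\|\psi\|_\infty)^k} .
\]
Here $\psi,g',h'$ do not depend on $\varepsilon$. Letting $\varepsilon\to0$ gives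
$\int g'\rho_K^k\le C\int h'\rho_K^k$. As $\eta\to0$, $\psi\to\varphi$
uniformly, so $g'\to\varphi_+$ and $h'\to\varphi_-$ uniformly, and
$\int\varphi_+\rho_K^k\le C\int\varphi_-\rho_K^k$. Since $C\ge1$, also
$\int\min(g,h)\rho_K^k\le C\int\min(g,h)\rho_K^k$. Adding the two inequalities gives the claim, because
$\varphi_++\min(g,h)=g$ and $\varphi_-+\min(g,h)=h$.

\smallskip
\emph{Step 2: general $K$.} Let $w_j\ge0$ be smooth functions on $SO(n)$ with integral $1$ with respect to
Haar measure and with supports shrinking to the identity. Put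
$N_j(x)=\int_{SO(n)}\|Ux\|_K\,w_j(U)\,dU$. This is a norm. For $V\in SO(n)$ the substitution $W=UV$ gives
\[
N_j(Ve_1)=\int_{SO(n)}\|We_1\|_K\,w_j(WV^{-1})\,dW,
\]
which is smooth in $V$. Since $V\mapsto Ve_1$ is a submersion onto $S$, $N_j$ is smooth on $S$, hence off
$0$. Let $K_j$ be the body with norm $(N_j^2+\frac1j|x|^2)^{1/2}$. The square of this norm is smooth off
$0$. Its Hessian is at least $\frac2jI$, because $N_j^2$ is convex. So Step~1 applies to $K_j$. Since
$\|\cdot\|_{K_j}\to\|\cdot\|_K$ uniformly on $S$, also $\rho_{K_j}\to\rho_K$ uniformly, and the inequality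
passes to the limit.
\end{proof}

\section{A spike hidden in Gaussian noise}\label{sec:spike}

Throughout this section $Q=[-1,1]^n$, so that $\|\cdot\|_Q=\|\cdot\|_\infty$.

\subsection{The idea, in three directions}
Let $X$ be a random vector with an even density $p$, and put $g(\theta)=\int_0^\infty t^{n-2}p(t\theta)\,dt$.
In polar coordinates $Rg(\xi)=\int_{\xi^\perp}p$, which is the density of $\langle X,\xi\rangle$ at $0$, and
$\int_Sg\rho_K=\mathbb E\|X\|_K^{-1}$. If $Y$ gives rise to $h$ in the same way, Lemma~\ref{lem:red} for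
$k=1$ says, for sufficiently regular densities:
\begin{quote}
\emph{If for every $\xi$ the density of $\langle X,\xi\rangle$ at $0$ is at most that of
$\langle Y,\xi\rangle$, then $\mathbb E\|X\|_K^{-1}\le C_n\,\mathbb E\|Y\|_K^{-1}$.}
\end{quote}
To bound $C_n$ below we want $\|Y\|_K$ to be much larger than $\|X\|_K$, while no one-dimensional marginal
of $Y$ has a smaller density at $0$ than that of $X$. Take the norm of the cube $Q$ and let
$X$ be uniform in $Q$. Then $\|X\|_\infty\le1$, and by Ball's cube slicing theorem all marginal densities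
of $X$ at $0$ are at most $1/\sqrt2$.

For $Y$, choose a coordinate $i$ at random, let $Y_i=\pm A$ with $A$ of order $\sqrt n$ (the
\emph{spike}), and let all other coordinates be independent $N(0,b^2)$ with $b$ of order $1$ (the
\emph{noise}). The spike makes $\|Y\|_\infty\ge A$. A single direction hardly sees it: either $\xi$ is
spread out, and then the spike is multiplied by about $n^{-1/2}$, or $\xi$ is concentrated on few
coordinates, and then the spike is rarely among them. Both ingredients are necessary. A spike always
placed in the first coordinate would make the marginal density in the direction $e_1$ vanish at $0$, and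
without noise the marginal in the diagonal direction would be supported away from $0$.

Let us try
\[
A^2=\frac n{\pi e},\qquad b^2=\frac n{(n-1)\pi e},\qquad\text{so that}\qquad
\frac1{2\pi b^2}=\Big(1-\frac1n\Big)\frac e2,
\]
for $n\ge9$, and compute the density of $\langle Y,\xi\rangle$ at $0$ in three directions.
\begin{itemize}
\item $\xi=e_1$. With probability $1-\frac1n$ the spike is elsewhere and $\langle Y,\xi\rangle$ is
$N(0,b^2)$; otherwise there is no mass near $0$. The density at $0$ is
$(1-\frac1n)(2\pi b^2)^{-1/2}=(1-\frac1n)^{3/2}\sqrt{e/2}\ge\frac{16}{27}\sqrt e>0.9$.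
\item $\xi=(e_1+e_2)/\sqrt2$. Here the cube has its largest section, and the density for $X$ is exactly
$1/\sqrt2$. For $Y$, the spike avoids both coordinates with probability $1-\frac2n$. So the density at
$0$ is at least $(1-\frac2n)(1-\frac1n)^{1/2}\sqrt{e/2}\ge\frac{14}{27}\sqrt e>0.8$.
\item $\xi=n^{-1/2}(1,\dots,1)$. For every $i$, $\langle Y,\xi\rangle$ is $\pm A/\sqrt n$ plus an
independent centered Gaussian of variance $\sigma^2=b^2(1-\frac1n)=\frac1{\pi e}$. So the shift
$A/\sqrt n$ is exactly one standard deviation, and the density at $0$ is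
$(2\pi\sigma^2)^{-1/2}e^{-1/2}=\sqrt{e/2}\;e^{-1/2}=1/\sqrt2$.
\end{itemize}
The diagonal direction explains the constants. With shift $\pm x^{1/2}$ and noise variance $\sigma^2$ the
density at $0$ is at least $1/\sqrt2$ if and only if $x\le\sigma^2\log\frac1{\pi\sigma^2}$. The right
side is largest for $\sigma^2=\frac1{\pi e}$, where it equals $\frac1{\pi e}$; so $A^2=nx=\frac n{\pi e}$ is the
best choice. It remains to show that the diagonal is the worst direction. This will follow
from Jensen's inequality, because the contribution of the coordinate $i$ turns out to be bounded below by a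
convex function of $\xi_i^2$, with equality for the exact spike.

\subsection{The two lemmas behind the construction}
For $c>0$ let
\[
F_c(s)=(1-s)^{-1/2}\exp\Big(-\frac{cs}{1-s}\Big)\quad(0\le s<1),\qquad F_c(1)=0 .
\]
This function is continuous on $[0,1]$. Lemma~\ref{lem:red} requires continuous functions, so we smear the
spike slightly. Let $A,b>0$ and $\varepsilon\in(0,1)$, let $q$ be an even continuous probability density
on $\mathbb R$ supported in $\{(1-\varepsilon)A\le|r|\le A\}$, let $\gamma_b$ be the density of $N(0,b^2)$, and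
put
\begin{equation}\label{eq:F0}
f_i(x)=q(x_i)\prod_{j\ne i}\gamma_b(x_j),\qquad F_0=\frac1n\sum_{i=1}^nf_i .
\end{equation}
These are continuous even probability densities. Since $|x_i|\le A$ where $q(x_i)\neq0$, they satisfy
$f_i(x)\le M e^{-|x|^2/(2b^2)}$ for a constant $M$.

\begin{lemma}\label{lem:section}
Let $H$ have codimension $k$, let $P$ be the orthogonal projection onto $H^\perp$, let $s=|Pe_i|^2$ and
$c=A^2/(2b^2)$. Then
\[
\int_Hf_i\ \ge\ (2\pi b^2)^{-k/2}F_c(s).
\]
\end{lemma}

For a hyperplane $H=\xi^\perp$ one has $s=\xi_i^2$.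

\begin{proof}
If $s=1$, then $e_i\in H^\perp$, so $x_i=0$ on $H$. Since $q(0)=0$, both sides vanish.

Let $s<1$. Choose an orthonormal basis $u_1,\dots,u_k$ of $H^\perp$ with $Pe_i=\sqrt s\,u_1$, so that
$\langle u_1,e_i\rangle=\sqrt s$ and $\langle u_l,e_i\rangle=0$ for $l\ge2$. Let $Y$ have density $f_i$ and
write $Y=Y_ie_i+Z$. Here $Z$ is independent of $Y_i$ and centered Gaussian with covariance
$b^2(I-e_i\otimes e_i)$. The variables $\langle Z,u_l\rangle$ have covariances
$b^2(\langle u_l,u_m\rangle-\langle u_l,e_i\rangle\langle u_m,e_i\rangle)$. They are therefore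
independent, with variance $b^2(1-s)$ for $l=1$ and $b^2$ for $l\ge2$. Only the first component of
$V=(\langle Y,u_1\rangle,\dots,\langle Y,u_k\rangle)$ contains the spike, and $V$ has the continuous density
\[
v\mapsto\int q(r)\,\frac1{\sqrt{2\pi b^2(1-s)}}\exp\Big(-\frac{(v_1-\sqrt s\,r)^2}{2b^2(1-s)}\Big)dr\
\prod_{l=2}^k\gamma_b(v_l).
\]
By Fubini's theorem $v\mapsto\int_Hf_i\bigl(y+\sum_lv_lu_l\bigr)dy$ is also a density of $V$. It is
continuous by dominated convergence, because the integrand is at most $Me^{-|y|^2/(2b^2)}$. Two continuous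
densities of the same vector coincide everywhere. At $v=0$ we obtain
\[
\int_Hf_i=(2\pi b^2)^{-k/2}(1-s)^{-1/2}\int q(r)\exp\Big(-\frac{s\,r^2}{2b^2(1-s)}\Big)dr .
\]
Since $r^2\le A^2=2b^2c$ on the support of $q$, the last integral is at least $e^{-cs/(1-s)}$.
\end{proof}

\begin{lemma}\label{lem:convex}
If $c\ge3$, then $F_c$ is convex on $[0,1]$.
\end{lemma}

\begin{proof}
Put $u=1-s\in(0,1]$. Then $F_c=e^cu^{-1/2}e^{-c/u}$, and the first and second $u$-derivatives of $\log F_c$
are $\frac c{u^2}-\frac1{2u}$ and $\frac1{2u^2}-\frac{2c}{u^3}$. Hence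
\[
\frac{F_c''}{F_c}=\Big(\frac c{u^2}-\frac1{2u}\Big)^2+\frac1{2u^2}-\frac{2c}{u^3}
=\frac{c^2-3cu+\frac34u^2}{u^4}>0,
\]
because $c\ge3\ge3u$. So $F_c$ is convex on $[0,1)$, and by continuity on $[0,1]$.
\end{proof}

\subsection{The lower bounds}

\begin{proposition}\label{prop:pair}
Let $1\le k\le n-7$ and
\[
A^2=(n-k)\,b^2,\qquad b^2=\frac1{\pi e}\Big(1-\frac kn\Big)^{-1/k}.
\]
For every $\varepsilon\in(0,1)$ there are a probability density $F_0$ on $\mathbb R^n$ supported in
$\{\|x\|_\infty\ge(1-\varepsilon)A\}$ and non-negative $g,h\in C_e(S)$ with $R_kg\le R_kh$ such that,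
for every body $K$,
\begin{equation}\label{eq:pair}
\int_Sg\rho_K^k=2^{-n}\int_Q\|x\|_K^{-k}\,dx,\qquad
\int_Sh\rho_K^k=\int_{\mathbb R^n}\|x\|_K^{-k}F_0(x)\,dx .
\end{equation}
\end{proposition}

\begin{proof}
Let $F_0$ be as in \eqref{eq:F0} with the given $A,b,\varepsilon$. On the support of $f_i$ we have
$|x_i|\ge(1-\varepsilon)A$, which gives the claim about the support of $F_0$. Let
\[
g(\theta)=\int_0^{\rho_Q(\theta)}2^{-n}t^{n-k-1}\,dt=\frac{2^{-n}}{n-k}\,\rho_Q(\theta)^{n-k},\qquad
h(\theta)=\int_0^\infty t^{n-k-1}F_0(t\theta)\,dt .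
\]
Both are even, non-negative and continuous; for $h$ this follows by dominated convergence. The identities
\eqref{eq:pair} are polar coordinates in $\mathbb R^n$, since $\|t\theta\|_K^{-k}t^{n-1}=\rho_K(\theta)^kt^{n-k-1}$.
Polar coordinates in $H$ give
\[
R_kg(H)=2^{-n}|Q\cap H|,\qquad R_kh(H)=\int_HF_0 .
\]

\emph{Upper bound for $R_kg$.} By Ball's theorem (\cite{Ball1} for $k=1$ and \cite{Ball2} for general $k$),
every $(n-k)$-dimensional central section of $[-\frac12,\frac12]^n$ has volume at most $2^{k/2}$. Hence
$R_kg(H)\le2^{-n}2^{n-k}2^{k/2}=2^{-k/2}$.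

\emph{Lower bound for $R_kh$.} Here $c=A^2/(2b^2)=\frac{n-k}2>3$. Let $P$ be the orthogonal projection onto
$H^\perp$ and $s_i=|Pe_i|^2$. Then $\sum_is_i=\operatorname{tr}P=k$. By Lemma~\ref{lem:section},
Lemma~\ref{lem:convex} and Jensen's inequality,
\[
R_kh(H)\ge(2\pi b^2)^{-k/2}\,\frac1n\sum_{i=1}^nF_c(s_i)\ge(2\pi b^2)^{-k/2}F_c\Big(\frac kn\Big).
\]
Since $\frac{k/n}{1-k/n}=\frac k{n-k}$, we have $F_c(k/n)=(1-\frac kn)^{-1/2}e^{-k/2}$. Since
$2\pi b^2=\frac2e(1-\frac kn)^{-1/k}$, we have $(2\pi b^2)^{-k/2}=(\frac e2)^{k/2}(1-\frac kn)^{1/2}$. The product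
is $2^{-k/2}$. Thus $R_kg\le2^{-k/2}\le R_kh$.
\end{proof}

\begin{proof}[Proof of the lower bounds in Theorems~\ref{thm:main} and~\ref{thm:codim}]
Suppose first that $1\le k\le n-7$, and take $g,h$ from Proposition~\ref{prop:pair}. Apply
Lemma~\ref{lem:red} with $K=Q$. Since $\|x\|_\infty\le1$ on $Q$, $\int_Sg\rho_Q^k\ge1$. Since
$\|x\|_\infty\ge(1-\varepsilon)A$ on the support of $F_0$, $\int_Sh\rho_Q^k\le((1-\varepsilon)A)^{-k}$. So
$C_{n,k}\ge((1-\varepsilon)A)^k$, and $\varepsilon\to0$ gives $C_{n,k}\ge A^k$.

\emph{Theorem~\ref{thm:main}.} Since $\pi e=8.539\ldots>8$, for $n\le8$ the left side is less than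
$1\le C_n$. For $n\ge9$ take $k=1$. Then $b^2=\frac1{\pi e}\cdot\frac n{n-1}$ and $A^2=\frac n{\pi e}$, so
$C_n\ge\sqrt{n/(\pi e)}$.

\emph{Theorem~\ref{thm:codim}.} If $n-k\le8$, the left side is less than $1\le C_{n,k}$. If $n-k\ge9$, then
$b^2\ge\frac1{\pi e}$ and $A^2\ge\frac{n-k}{\pi e}$, and the bound follows. For $k\le n/2$ we have
$n-k\ge n/2$, which gives the last assertion.
\end{proof}

\section{The distance to intersection bodies}\label{sec:int}

From now on $k=1$. If $\nu$ is a non-negative measure on $S$, the inequality $R\varphi\le0$ can be integrated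
against $\nu$; so a positive continuous weight of the form $R\nu$ is admissible in Lemma~\ref{lem:weight}.
Bodies whose radial functions are such weights are the intersection bodies. A \emph{star body} is a compact
set $D=\{0\}\cup\{x\ne0:|x|\le\rho_D(x/|x|)\}$ with a continuous, positive, even radial function $\rho_D$ on
$S$, and $\|x\|_D=|x|/\rho_D(x/|x|)$ for $x\ne0$.

\begin{definition}
A star body $D$ is an \emph{intersection body}, $D\in\mathcal I_n$, if there is a finite non-negative even
Borel measure $\nu$ on $S$ with $\rho_D=R\nu$, that is,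
\begin{equation}\label{eq:int}
\int_S\rho_Du=\int_SRu\,d\nu\qquad\text{for all }u\in C_e(S).
\end{equation}
\end{definition}

By the symmetry of $R$, every star body with $\rho_D=Rm$, $m\in C_e(S)$, $m\ge0$, is an intersection body.
In particular $B\in\mathcal I_n$, since $1=R(1/|S^{n-2}|)$. Positive multiples of intersection bodies are
intersection bodies. The number $d(K)$ of the introduction is the infimum of the $d\ge1$ such that
$D\subset K\subset dD$ for some $D\in\mathcal I_n$; it is finite, as one sees with multiples of $B$.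

\subsection{Easy bounds, and the balls of $\ell_p^n$}

Let $D\in\mathcal I_n$ and $D\subset K\subset dD$. If $R\varphi\le0$, then
$\int_S\rho_D\varphi=\int_SR\varphi\,d\nu\le0$. So $w=\rho_D$ is admissible in Lemma~\ref{lem:weight}, and
$\mu(K)\le d\,\mu(L)$ whenever the sections of $K$ are dominated by those of $L$. Taking the infimum over
$d$ we get
\begin{equation}\label{eq:KZ}
C_n\le\sup_Kd(K).
\end{equation}
This is the argument of Koldobsky and Zvavitch. Moreover, if $g,h\in C_e(S)$ are non-negative and
$Rg\le Rh$, then
\[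
\int_Sg\rho_K\le d\int_Sg\rho_D=d\int_SRg\,d\nu\le d\int_SRh\,d\nu=d\int_Sh\rho_D\le d\int_Sh\rho_K,
\]
and, again taking the infimum over $d$,
\begin{equation}\label{eq:dineq}
\int_Sg\rho_K\le d(K)\int_Sh\rho_K .
\end{equation}
This is the inequality of Lemma~\ref{lem:red} with $d(K)$ in place of $C_n$, so the pair from
Proposition~\ref{prop:pair} also bounds $d(K)$ below.

\begin{proof}[Proof of Theorem~\ref{thm:lp}]
For $p\ge2$ we have $B\subset B_p^n\subset n^{1/2-1/p}B$, and $B\in\mathcal I_n$. This is the upper bound.
For $n\le8$ the lower bound is less than $1\le d(B_p^n)$. For $n\ge9$ take $g,h$ from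
Proposition~\ref{prop:pair} with $k=1$, so $A=\sqrt{n/(\pi e)}$. On $Q$ we have $\|x\|_p\le n^{1/p}$, so
$\int_Sg\rho_{B_p^n}\ge n^{-1/p}$ by \eqref{eq:pair}. On the support of $F_0$ we have
$\|x\|_p\ge\|x\|_\infty\ge(1-\varepsilon)A$, so
$\int_Sh\rho_{B_p^n}\le1/((1-\varepsilon)A)$. Now \eqref{eq:dineq} gives
$d(B_p^n)\ge(1-\varepsilon)An^{-1/p}$, and $\varepsilon\to0$ finishes the proof.
\end{proof}

\subsection{Duality: $d(K)\le C_n$}

Lemma~\ref{lem:red} states a family of linear inequalities for $\rho_K$, one for each pair $g,h$ with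
$Rg\le Rh$. By the derivation of \eqref{eq:dineq}, an intersection body $D$ with $D\subset K\subset dD$
implies all these inequalities with the constant $d$. Conversely, the Hahn--Banach theorem shows that if they
all hold with a constant $C\ge1$, then $d(K)\le C$. The functional it provides is a
signed measure $\lambda$, while Lemma~\ref{lem:red} needs continuous functions; we pass between the two by
averaging with zonal kernels, which commute with $R$.

\begin{proposition}\label{prop:dual}
$d(K)\le C_n$ for every body $K$.
\end{proposition}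

\begin{proof}
Put $C=C_n$, fix $\varepsilon>0$, and consider in $C_e(S)$ the convex cone
$\mathcal A=\{Rm:m\in C_e(S),\ m\ge0\}$ and the set
\[
\mathcal O=\{\rho_Kv:\ v\in C_e(S),\ (1+\varepsilon)^{-1}<v<(1+\varepsilon)C\},
\]
which is open, convex and, since $C\ge1$, non-empty. We claim that $\mathcal A\cap\mathcal O\ne\emptyset$.

Suppose not. By the Hahn--Banach and Riesz theorems there are an even signed measure $\lambda\ne0$ on $S$ and
a number $\alpha$ with $\int a\,d\lambda\le\alpha\le\int o\,d\lambda$ for $a\in\mathcal A$, $o\in\mathcal O$.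
As $\mathcal A$ is a cone containing $0$, this gives
\[
\int Rm\,d\lambda\le0\ \ (m\in C_e(S),\ m\ge0),\qquad\int u\,d\lambda\ge0\ \ (u\in\mathcal O).
\]
Let $\lambda=\lambda_+-\lambda_-$ be the Jordan decomposition. Since $\lambda$ is even, so are $\lambda_\pm$.
If $\lambda_+$ is carried by a Borel set $E_0$ with $\lambda_-(E_0)=0$, it is also carried by the symmetric
set $E=E_0\cap(-E_0)$, and $\lambda_-$ is carried by $S\setminus E$. The function that equals
$(1+\varepsilon)^{-1}$ on $E$ and $(1+\varepsilon)C$ on $S\setminus E$ is the limit, in $L^1(|\lambda|)$, of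
functions $v$ as in the definition of $\mathcal O$. Hence
\begin{equation}\label{eq:sep}
(1+\varepsilon)^{-1}\int\rho_K\,d\lambda_+\ \ge\ (1+\varepsilon)C\int\rho_K\,d\lambda_- .
\end{equation}

Let $T_ju(x)=\int_Sc_j\langle x,\theta\rangle^{2j}u(\theta)\,d\theta$, with $c_j>0$ such that $T_j1=1$. This
is a symmetric operator on $C_e(S)$ that preserves non-negativity. For every $\delta>0$ the mass of the
kernel on $\{|\langle x,\theta\rangle|\le1-\delta\}$ does not depend on $x$ and tends to $0$, so
$T_ju\to u$ uniformly for $u\in C_e(S)$. Moreover, $T_jR=RT_j$. Indeed, $RT_j$ has the kernel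
$\int_{S\cap\xi^\perp}c_j\langle x,\theta\rangle^{2j}dx$. It is invariant when the same orthogonal
map is applied to $\xi$ and $\theta$, so it depends only on $\langle\xi,\theta\rangle$ and is symmetric in
$\xi,\theta$. So $RT_j$ equals its adjoint, which is $T_jR$.

Now let $g_j(x)=\int c_j\langle x,\theta\rangle^{2j}d\lambda_+(\theta)$ and
$h_j(x)=\int c_j\langle x,\theta\rangle^{2j}d\lambda_-(\theta)$. These are non-negative elements of
$C_e(S)$, and $\int_Sg_ju=\int T_ju\,d\lambda_+$, $\int_Sh_ju=\int T_ju\,d\lambda_-$ for $u\in C_e(S)$. For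
every $m\ge0$ in $C_e(S)$,
\[
\int_SR(g_j-h_j)\,m=\int_S(g_j-h_j)\,Rm=\int T_jRm\,d\lambda=\int R(T_jm)\,d\lambda\le0,
\]
so $Rg_j\le Rh_j$. Lemma~\ref{lem:red} gives
\[
\int T_j\rho_K\,d\lambda_+=\int_Sg_j\rho_K\le C\int_Sh_j\rho_K=C\int T_j\rho_K\,d\lambda_-,
\]
and $j\to\infty$ yields $\int\rho_K\,d\lambda_+\le C\int\rho_K\,d\lambda_-$. Together with \eqref{eq:sep},
\[
(1+\varepsilon)C\int\rho_K\,d\lambda_-\le(1+\varepsilon)^{-1}\int\rho_K\,d\lambda_+
\le(1+\varepsilon)^{-1}C\int\rho_K\,d\lambda_- .
\]
This forces $\lambda_-=0$ and then $\lambda_+=0$, a contradiction.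

So there is $m\ge0$ in $C_e(S)$ with $(1+\varepsilon)^{-1}\rho_K<Rm<(1+\varepsilon)C\rho_K$. Let $D$ be the
intersection body with $\rho_D=Rm/((1+\varepsilon)C)$. Then $D\subset K\subset(1+\varepsilon)^2C\,D$, so
$d(K)\le(1+\varepsilon)^2C$. Let $\varepsilon\to0$.
\end{proof}

\subsection{The supremum is attained}

Inequality \eqref{eq:KZ} and Proposition~\ref{prop:dual} give $C_n=\sup_Kd(K)$. For the supremum to be a
maximum we need compactness, and for this the linear invariance of $d$.

\begin{lemma}\label{lem:linear}
If $D\in\mathcal I_n$ and $T\in GL(n)$, then $TD\in\mathcal I_n$. Consequently $d(TK)=d(K)$.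
\end{lemma}

\begin{proof}
We first restate \eqref{eq:int} without polar coordinates: $\rho_D=R\nu$ if and only if
\begin{equation}\label{eq:flat}
\int_{\mathbb R^n}\|x\|_D^{-1}F(x)\,dx=\int_S\int_{\xi^\perp}F(x)\,dx\,d\nu(\xi)
\end{equation}
for all even continuous $F$ with compact support in $\mathbb R^n\setminus\{0\}$. If $\rho_D=R\nu$, apply
\eqref{eq:int} to $u(\theta)=\int_0^\infty t^{n-2}F(t\theta)\,dt$; the two sides of \eqref{eq:int} are then
those of \eqref{eq:flat} in polar coordinates. Conversely, given $u\in C_e(S)$, put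
$F(x)=\zeta(|x|)u(x/|x|)$ with $\zeta$ continuous and compactly supported in $(0,\infty)$ and
$\int_0^\infty t^{n-2}\zeta(t)\,dt=1$; then \eqref{eq:flat} becomes \eqref{eq:int}.

Let $\rho_D=R\nu$. Since $T$ is arbitrary, it suffices to treat $T^{-1}D$, for which
$\|x\|_{T^{-1}D}=\|Tx\|_D$. By the substitution $y=Tx$ and \eqref{eq:flat},
\[
\int\|Tx\|_D^{-1}F(x)\,dx=|\det T|^{-1}\int\|y\|_D^{-1}F(T^{-1}y)\,dy
=|\det T|^{-1}\int_S\int_{\xi^\perp}F(T^{-1}y)\,dy\,d\nu(\xi).
\]
The map $T$ carries $(T^*\xi)^\perp$ onto $\xi^\perp$. The Jacobian of this restriction is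
$|\det T|/|T^*\xi|$: for the unit vector $\omega=T^*\xi/|T^*\xi|$ normal to $(T^*\xi)^\perp$, the component of
$T\omega$ along $\xi$ is $\langle T\omega,\xi\rangle=|T^*\xi|$. Hence
\[
\int\|Tx\|_D^{-1}F(x)\,dx=\int_S\frac1{|T^*\xi|}\int_{(T^*\xi)^\perp}F(x)\,dx\,d\nu(\xi).
\]
This is \eqref{eq:flat} for $T^{-1}D$ and the image of the measure $|T^*\xi|^{-1}d\nu(\xi)$ under
$\xi\mapsto T^*\xi/|T^*\xi|$, which is again finite, non-negative and even. The last assertion follows,
since $D\subset K\subset dD$ is equivalent to $TD\subset TK\subset dTD$.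
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dist}(i)]
If $K'\subset K\subset rK'$ and $D\subset K'\subset dD$, then $D\subset K\subset rdD$, so
$d(K)\le r\,d(K')$. If $B\subset K,K'$ and the Hausdorff distance of $K$ and $K'$ is at most $\delta$, then
$K\subset K'+\delta B\subset(1+\delta)K'$ and, by symmetry, $K'\subset(1+\delta)K$. Thus
$(1+\delta)^{-1}K'\subset K\subset(1+\delta)^2\cdot(1+\delta)^{-1}K'$. Hence
$d(K)\le(1+\delta)^2d(K')$, since $d((1+\delta)^{-1}K')=d(K')$, and the same holds with $K,K'$
exchanged. So $d$ is continuous on $\mathcal K=\{K:B\subset K\subset\sqrt nB\}$. By John's theorem every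
body has a linear image in $\mathcal K$, so $\sup_Kd(K)=\sup_{\mathcal K}d$ by Lemma~\ref{lem:linear}. By
Blaschke's selection theorem $\mathcal K$ is compact. Hence the supremum, which equals $C_n$, is attained.
\end{proof}

\subsection{Strict inequality, and dimensions at most four}

If $B\subset K\subset\sqrt nB$, then $d(K)\le\sqrt n$ by comparison with $B$. The ball can be improved: pull
it in slightly in the directions where $\rho_K=1$ and push it out where $\rho_K=\sqrt n$. A small smooth
even perturbation of a ball is still an intersection body, because $R$ is invertible on smooth even functions.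

\begin{proof}[Proof of Theorem~\ref{thm:dist}(ii)]
By (i) and its proof, $C_n=d(K)$ for some $K$ with $B\subset K\subset\sqrt nB$, and it suffices to show
$d(K)<\sqrt n$ for such $K$. The sets $\{\rho_K=1\}$ and $\{\rho_K=\sqrt n\}$ are closed, symmetric and
disjoint. Choose an even $\varphi\in C^\infty(S)$ with $|\varphi|\le1$, equal to $-1$ on the first set and to
$1$ on the second. The transform $R$ is a bijection of the space of even smooth functions on $S$ (Funk; see
\cite{Helgason}), and $R^{-1}1=1/|S^{n-2}|>0$. So for small $\varepsilon>0$ the function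
$m=R^{-1}1+\varepsilon R^{-1}\varphi$ is positive, and $\rho_D=1+\varepsilon\varphi=Rm$ defines
$D\in\mathcal I_n$.

The compact set $\{\varphi\le\frac12\}$ contains no point with $\rho_K=\sqrt n$, and the compact set
$\{\varphi\ge-\frac12\}$ contains no point with $\rho_K=1$. So there is $\delta>0$, independent of
$\varepsilon$, with $\rho_K\le\sqrt n-\delta$ on the former set and $\rho_K\ge1+\delta$ on the latter.
Therefore
\[
\frac{\rho_K}{\rho_D}\le\max\Big(\frac{\sqrt n}{1+\varepsilon/2},\ \frac{\sqrt n-\delta}{1-\varepsilon}\Big),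
\qquad
\frac{\rho_K}{\rho_D}\ge\min\Big(\frac1{1-\varepsilon/2},\ \frac{1+\delta}{1+\varepsilon}\Big),
\]
where the first entries refer to $\{\varphi>\frac12\}$ and $\{\varphi<-\frac12\}$, respectively. For small
$\varepsilon$ the upper bound is less than $\sqrt n$ and the lower bound is greater than $1$. Rescaling $D$
we get
\[
d(K)\le\frac{\max(\rho_K/\rho_D)}{\min(\rho_K/\rho_D)}<\sqrt n. \qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dist}(iii)]
For $n\le4$ the Busemann--Petty problem for arbitrary measures with continuous even non-negative density has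
an affirmative answer (Zvavitch \cite{Zvavitch}), which means $C_n=1$. It rests on the fact that in these
dimensions every origin-symmetric convex body is an intersection body, due to Gardner for $n=3$ and to Zhang
for $n=4$. For $n\ge5$ the implication \eqref{eq:problem} with $C=1$ already fails for volume, $f\equiv1$
(Gardner, Koldobsky and Schlumprecht \cite{GKS} and the references there). Hence $C_n>1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ball1} K. Ball, \emph{Cube slicing in $\mathbb R^n$}, Proc. AMS 97 (1986).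

\bibitem{Ball2} K. Ball, \emph{Volumes of sections of cubes and related problems}, Lecture Notes in
Math. 1376 (1989).

\bibitem{GKS} Gardner, Koldobsky and Schlumprecht, Ann. of Math. 149 (1999).

\bibitem{Helgason} Helgason, \emph{Groups and Geometric Analysis}.

\bibitem{KPZ} Alexander Koldobsky, Grigoris Paouris, and Artem Zvavitch, \emph{Measure comparison and
distance inequalities for convex bodies}, arXiv:1912.00880 (2019).

\bibitem{Zvavitch} A. Zvavitch, Math. Ann. 331 (2005).

\end{thebibliography}

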